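# Completely positive maps between noncommutative $L^p$-spaces: the completely bounded norm equals the norm

## 1. Theorem A: matrix amplification costs nothing

Throughout, $\mathcal M,\mathcal N$ are semifinite von Neumann algebras with normal semifinite faithful traces $\tau_{\mathcal M},\tau_{\mathcal N}$, and $1\le p<\infty$. We identify $S^p_n[L^p(\mathcal M)]$ with $L^p(M_n\overline\otimes\mathcal M)$, where $M_n\overline\otimes\mathcal M$ carries the trace $\mathrm{tr}_n\otimes\tau_{\mathcal M}$, and likewise for $\mathcal N$. A bounded linear map $T\colon L^p(\mathcal M)\to L^p(\mathcal N)$ is called *$k$-positive* if $I_{S^p_k}\otimes T$ maps positive elements to positive elements. It is *completely positive* if it is $k$-positive for every $k\ge1$, and *completely bounded* if $\|T\|_{cb}:=\sup_{n\ge1}\|I_{S^p_n}\otimes T\|<\infty$.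

**Theorem A.** Let $1\le p<\infty$, $n\ge1$, and let $T\colon L^p(\mathcal M)\to L^p(\mathcal N)$ be bounded and $2n$-positive. Then $\|I_{S^p_n}\otimes T\|=\|T\|$. Consequently, every completely positive $T$ is completely bounded with $\|T\|_{cb}=\|T\|$.

In plain words: apply $T$ to every entry of an $n\times n$ matrix over $L^p(\mathcal M)$. Can the norm of the resulting map be larger than that of $T$? For a general bounded $T$ it can, and it may grow without bound in $n$. The question, posed in Christian Le Merdy and Safoura Zadeh, "On factorization of separating maps on noncommutative $L^p$-spaces", arXiv:2007.04577 (2020), is whether complete positivity alone forbids this. When $\mathcal M,\mathcal N$ are hyperfinite it is known that it does, with $\|T\|_{cb}=\|T\|$. Theorem A says that it does in general: no hyperfiniteness or approximation hypothesis is needed.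

## 2. Matrices over $L^p(\mathcal M)$ and the facts we use about them

Let $\mathcal R$ be a semifinite von Neumann algebra with trace $\tau$. The space $L^p(\mathcal R)$ consists of the $\tau$-measurable operators $y$ affiliated with $\mathcal R$ such that $\|y\|_p=\tau(|y|^p)^{1/p}<\infty$; we put $L^\infty(\mathcal R)=\mathcal R$. If $\mathcal R=L^\infty(\Omega)$ with the integral, this is $L^p(\Omega)$. If $\mathcal R=M_n$ with its usual trace, it is $S^p_n$, the matrices with the norm $(\mathrm{tr}|y|^p)^{1/p}$. If $\mathcal R=M_n\overline\otimes L^\infty(\Omega)$, it is the space of $S^p_n$-valued $L^p$ functions on $\Omega$.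

An element of $L^p(M_n\overline\otimes\mathcal M)$ is a matrix $x=[x_{ij}]$ with $x_{ij}\in L^p(\mathcal M)$, and $(I_{S^p_n}\otimes T)(x)=[T(x_{ij})]$. Since $\|x_{ij}\|_p\le\|x\|_p\le\sum_{i,j}\|x_{ij}\|_p$, we always have $\|I_{S^p_n}\otimes T\|\le n^2\|T\|$. So each amplification is bounded; the issue is the dependence on $n$.

An example of a completely positive map is $T(x)=\alpha x\alpha^*$ with $\alpha\in\mathcal M$, because $[\alpha x_{ij}\alpha^*]=(1\otimes\alpha)x(1\otimes\alpha)^*$. Every positive map $T$ satisfies $T(x^*)=T(x)^*$, because self-adjoint elements of $L^p$ are differences of positive ones.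

We use the following facts, in which $1\le p<\infty$.

1. **(F1)** $\|y\|_p=\|y^*\|_p=\||y|\|_p$. Hölder's inequality holds. If $\frac1p+\frac1{p'}=1$, then $L^p(\mathcal R)^*=L^{p'}(\mathcal R)$ through $(y,w)\mapsto\tau(yw)$; in particular $L^1(\mathcal R)$ is the predual of $\mathcal R$. Also $\|\alpha\otimes m\|_p=\|\alpha\|_p\|m\|_p$, and $z\ge0$ implies $dzd^*\ge0$.
2. **(F2)** If $\tau(1)<\infty$, then $\mathcal R\subset L^p(\mathcal R)\subset L^1(\mathcal R)$. If $f$ is a projection, then $L^p(f\mathcal Rf)=fL^p(\mathcal R)f$.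
3. **(F3)** For $y\in L^p(\mathcal R)$ put $r_k=\chi_{[1/k,k]}(|y|)$. Then $\tau(r_k)\le k^p\|y\|_p^p<\infty$, the element $yr_k$ is bounded, and $yr_k\to y$ in $L^p$. If $y\ge0$, then $yr_k\ge0$.
4. **(F4)** If projections $q_i\uparrow q$ and $y=qyq\in L^p(\mathcal R)$, then $q_iyq_i\to y$ in $L^p$.
5. **(F5)** The projections of finite trace form an upward directed set with supremum $1$; directedness comes from $\tau(e\vee e')\le\tau(e)+\tau(e')$.
6. **(F6)** If $\tau(1)<\infty$ and $(y_i)$ is a norm-bounded net in $\mathcal R$ with $y_i\to y$ strongly, then $y_i\to y$ in $L^p$.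

The last facts have short proofs. For (F6): the bounded net $(y_i-y)^*(y_i-y)$ tends to $0$ $\sigma$-weakly, so $\|y_i-y\|_2\to0$ because $\tau$ is a normal functional. For $p\le2$ use Hölder; for $p>2$ use $\|\cdot\|_p\le\|\cdot\|_2^{2/p}\|\cdot\|_\infty^{1-2/p}$. For (F4): let $y'=yr_k$ as in (F3), so that $qy'=y'$. Then $\|(q-q_i)y'\|_2^2=\tau(y'y'^*(q-q_i))\to0$ because $y'y'^*\in L^1$. Since $y'$ is bounded and has a right support of finite trace, the same two inequalities give $\|(q-q_i)y'\|_p\to0$. As $\|(q-q_i)(y-y')\|_p\le\|y-y'\|_p$, we get $\|(q-q_i)y\|_p\to0$, and the same for $y^*$. Finally $y-q_iyq_i=(q-q_i)y+q_iy(q-q_i)$.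

**The slice map.** If $\tau_{\mathcal A}$ is a finite trace on $\mathcal A$, define $E=\tau_{\mathcal A}\otimes\mathrm{id}\colon\mathcal A\overline\otimes\mathcal M\to\mathcal M$ by $\varphi(E(X))=(\tau_{\mathcal A}\otimes\varphi)(X)$ for $\varphi\in\mathcal M_*$. It is normal and positive, $E(\alpha\otimes m)=\tau_{\mathcal A}(\alpha)m$, and
$$E\big((1\otimes m)X(1\otimes m')\big)=mE(X)m',\qquad \tau_{\mathcal M}(E(X))=(\tau_{\mathcal A}\otimes\tau_{\mathcal M})(X)\quad(X\ge0).$$
For $\mathcal A=M_n$ it is the partial trace $[x_{ij}]\mapsto\sum_ix_{ii}$.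

**Contractions and $2\times2$ matrices.** For a bounded operator $r$,
$$\begin{pmatrix}1&r\\r^*&1\end{pmatrix}\ge0\iff\|r\|\le1.\tag{1}$$
Indeed the quadratic form at $(\xi,\eta)$ is $\|\xi\|^2+\|\eta\|^2+2\,\mathrm{Re}\langle r\eta,\xi\rangle$. It is nonnegative if $\|r\|\le1$, and its value at $\xi=-r\eta$ is $\|\eta\|^2-\|r\eta\|^2$.

## 3. Arbitrary coefficient algebras and decomposable maps: Theorems B and C

The matrices $M_n$ can be replaced by any semifinite coefficient algebra.

**Theorem B.** Let $T\colon L^p(\mathcal M)\to L^p(\mathcal N)$ be completely positive and let $(\mathcal A,\tau_{\mathcal A})$ be any semifinite von Neumann algebra. Then $I_{L^p(\mathcal A)}\otimes T$ extends uniquely to a bounded map $L^p(\mathcal A\overline\otimes\mathcal M)\to L^p(\mathcal A\overline\otimes\mathcal N)$. The extension is completely positive and has norm $\|T\|$. Hence if $T_1,T_2$ are completely positive between $L^p$-spaces of semifinite algebras, $T_1\otimes T_2$ extends to a completely positive map of norm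 $\|T_1\|\,\|T_2\|$.

Here even the existence of the extension is part of the claim: for infinite-dimensional $\mathcal A$ there is no a priori bound like $n^2\|T\|$.

**Theorem C.** Let $T,S_1,S_2\colon L^p(\mathcal M)\to L^p(\mathcal N)$ be bounded, put $T^\circ(x)=T(x^*)^*$, and suppose that
$$\Phi=\begin{pmatrix}S_1&T\\T^\circ&S_2\end{pmatrix}\colon S^p_2[L^p(\mathcal M)]\to S^p_2[L^p(\mathcal N)]$$
(acting entrywise) is completely positive. Then for every semifinite $\mathcal A$, $I_{L^p(\mathcal A)}\otimes T$ extends to $L^p(\mathcal A\overline\otimes\mathcal M)$ with norm $\le(\|S_1\|\|S_2\|)^{1/2}$. In particular $\|T\|_{cb}\le\|T\|_{dec}$.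

Here $\|T\|_{dec}$ is the infimum of $\max(\|S_1\|,\|S_2\|)$ over all admissible pairs $S_1,S_2$. For example, let $T(x)=\alpha x\beta^*$ with $\alpha,\beta\in\mathcal M$. Take $S_1(x)=\alpha x\alpha^*$ and $S_2(x)=\beta x\beta^*$. Since $T^\circ(x)=\beta x\alpha^*$, the map $\Phi$ is $X\mapsto\mathrm{diag}(\alpha,\beta)\,X\,\mathrm{diag}(\alpha,\beta)^*$, which is completely positive.

## 4. Transposition, $p=1$, $p=2$ and scalar targets by hand

**Remark D (positivity alone does not suffice).** For $p\neq2$, the transposition $\theta$ on $S^p(\ell^2)$ is a positive isometry which is not completely bounded. Indeed $I_{S^p_n}\otimes\theta$ exchanges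
$$F=\sum_{i,j\le n}e_{ij}\otimes e_{ji}\qquad\text{and}\qquad D=\sum_{i,j\le n}e_{ij}\otimes e_{ij}.$$
The first is the flip on $\mathbb C^n\otimes\mathbb C^n$, a unitary of $M_{n^2}$, so $\|F\|_p=n^{2/p}$. The second is $n$ times the rank one projection onto the line of $\sum_i\epsilon_i\otimes\epsilon_i$, so $\|D\|_p=n$. Hence the norm of $I_{S^p_n}\otimes\theta$ is at least $n^{|1-2/p|}$. Note that $\theta$ is not even $2$-positive: for $n=2$ it sends $D\ge0$ to $F$, which has the eigenvalue $-1$.

**The case $p=2$.** Here $\|x\|_2^2=\sum_{i,j}\|x_{ij}\|_2^2$, so $\|[T(x_{ij})]\|_2\le\|T\|\|x\|_2$ for every bounded $T$. No positivity is used.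

**The case $p=1$, $x\ge0$.** Let $T$ be $n$-positive and $0\le x\in L^1(M_n\overline\otimes\mathcal M)$. The norm of a positive element is its trace, so
$$\|(I\otimes T)x\|_1=\sum_i\tau_{\mathcal N}(T(x_{ii}))=\Big\|T\Big(\sum_ix_{ii}\Big)\Big\|_1\le\|T\|\,\tau_{\mathcal M}\Big(\sum_ix_{ii}\Big)=\|T\|\,\|x\|_1 .$$
The trace sees only the slice $\sum_ix_{ii}$, and there $T$ acts unamplified.

**The analogue at $p=\infty$.** Let $v$ be a unital map between von Neumann algebras with $\mathrm{id}_{M_{2n}}\otimes v$ positive. Apply $\mathrm{id}_{M_2}\otimes(\mathrm{id}_{M_n}\otimes v)$ to the matrix in (1): a contraction $r$ goes to a contraction. So $\mathrm{id}_{M_n}\otimes v$ is contractive.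

**Scalar target.** Let $\mathcal N=\mathbb C$, so that $T(m)=\tau_{\mathcal M}(km)$ with $k\in L^{p'}(\mathcal M)$ and $\|T\|=\|k\|_{p'}$. For $w\in S^{p'}_n$,
$$|\mathrm{tr}(w\,(I\otimes T)x)|=|(\mathrm{tr}\otimes\tau_{\mathcal M})((w\otimes k)x)|\le\|w\|_{p'}\|k\|_{p'}\|x\|_p,$$
so $\|I\otimes T\|=\|T\|$, again without positivity.

## 5. Interpolation with a fixed weight, and the operator inequality it lacks

Both ends, $p=1$ and $p=\infty$, are easy for completely positive maps. The natural plan is to interpolate. The obstacle is that $T$ is given on one space $L^p$ only. A sensible remedy is to create the endpoints with weights. To see how far this goes, let $\mathcal M,\mathcal N$ be finite-dimensional and $T$ completely positive. Choose a positive invertible $a\in\mathcal M$ such that $h=T(a^2)$ is invertible, and put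
$$v(m)=h^{-1/2}T(ama)h^{-1/2},\qquad g=a^{2p},\qquad T_z(m)=h^{pz/2}\,v(g^{-z/2}mg^{-z/2})\,h^{pz/2}.$$
Then $v$ is unital and completely positive, and $T_{1/p}(m)=h^{1/2}v(a^{-1}ma^{-1})h^{1/2}=T(m)$. On $\mathrm{Re}\,z=0$ all amplifications of $T_z$ are contractive from $L^\infty$ to $L^\infty$, since $T_{it}$ is $v$ surrounded by unitaries. On $\mathrm{Re}\,z=1$ the map $T_z$ is, up to unitaries, the completely positive map $T_1$. If $v^*$ denotes the adjoint for the trace pairing, then for $y\ge0$
$$\tau_{\mathcal N}(T_1(y))=\tau_{\mathcal M}\big(g^{-1/2}v^*(h^p)g^{-1/2}\,y\big).$$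
Thus $\|T_1(y)\|_1\le C\|y\|_1$ for all $y\ge0$ exactly when
$$v^*(h^p)\le C\,g .\tag{2}$$
Interpolation would then bound $\|I\otimes T\|$ by $C^{1/p}$, so we want (2) with $C=\|T\|^p$. What we actually know is the trace of this inequality:
$$\tau_{\mathcal M}(v^*(h^p))=\tau_{\mathcal N}(h^p)=\|T(a^2)\|_p^p\le\|T\|^p\,\|a^2\|_p^p=\|T\|^p\,\tau_{\mathcal M}(g).$$
This is one scalar inequality, whereas (2) is an operator inequality. Here the plan stops.

The loss is real. Let $p>1$, $\mathcal M=\ell^\infty_2$, $\mathcal N=\mathbb C$ and $T(m)=m_1+\varepsilon m_2$ with $0<\varepsilon<1$, so $\|T\|=(1+\varepsilon^{p'})^{1/p'}$. With $a=1$ we get $h=1+\varepsilon$, $g=1$ and $v^*(h^p)=(1+\varepsilon)^{p-1}(1,\varepsilon)$. The best constant in (2) is $C=(1+\varepsilon)^{p-1}$, so the bound is $C^{1/p}=(1+\varepsilon)^{1/p'}>\|T\|$. With $a^2=(1,\varepsilon^{p'-1})$ instead, $h=1+\varepsilon^{p'}$, $g=(1,\varepsilon^{p'})$ and $v^*(h^p)=h^{p-1}(1,\varepsilon^{p'})=h^{p-1}g$, which gives exactly $C^{1/p}=h^{1/p'}=\|T\|$.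 This good $a^2$ is a vector at which $T$ attains its norm. In infinite dimensions we cannot count on such a vector: multiplication by $(1-\frac1j)_{j\ge1}$ on $\ell^p$ has norm $1$ and does not attain it.

## 6. A weight built from the element: $g=E(x^p)$

We do not need an $L^1$ bound for all inputs. We fix one $x$ and need bounds only along one analytic curve through $x$. Stay in the finite-dimensional setting, and let $x\in M_n\otimes\mathcal M$ be positive and invertible. Write $V=\mathrm{id}\otimes v$ and consider, for a $g$ still to be chosen and $a=g^{1/(2p)}$,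
$$y(z)=(1\otimes g^{-z/2})\,x^{pz}\,(1\otimes g^{-z/2}),\qquad (1\otimes h^{pz/2})\,V(y(z))\,(1\otimes h^{pz/2}).$$
At $z=1/p$ the second expression is $(I\otimes T)x$. On $\mathrm{Re}\,z=0$ it is a contraction. At $z=1$ it is positive, and since $E\circ V=v\circ E$ its trace is $\tau_{\mathcal N}(h^p\,v(E(y(1))))$. By contrast with (2), only the single element
$$E(y(1))=g^{-1/2}E(x^p)g^{-1/2}$$
matters. It equals $1$ precisely when $g=E(x^p)$. Then $v(1)=1$ and the trace is $\|h\|_p^p$. The weight is now paid for: $\|h\|_p=\|T(g^{1/p})\|_p\le\|T\|\tau_{\mathcal M}(g)^{1/p}=\|T\|\|x\|_p$. So the only norm estimate on $T$ that we use is at the single unamplified element $g^{1/p}=E(x^p)^{1/p}$.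

A check in the example $\mathcal M=\ell^\infty_2$, $\mathcal N=\mathbb C$: for $x=(X_1,X_2)$ with positive definite matrices $X_i$, we have $g^{1/p}=(\|X_1\|_p,\|X_2\|_p)$, and the resulting inequality $\|(I\otimes T)x\|_p\le\|h\|_p$ reads $\|X_1+\varepsilon X_2\|_p\le\|X_1\|_p+\varepsilon\|X_2\|_p$, the triangle inequality in $S^p_n$.

The rest is to do this for self-adjoint $x$, on the whole line $\mathrm{Re}\,z=1$, and without invertibility or finite dimension. The $2\times2$ trick below handles the first two points. It is what $2n$-positivity is for.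

## 7. A $2\times2$ Cauchy–Schwarz inequality and a three lines lemma

**Lemma 1.** Let $X=\begin{pmatrix}P&Z\\Z^*&Q\end{pmatrix}\ge0$ in $L^p(M_2\overline\otimes\mathcal R)$, with $\mathcal R$ semifinite and $1\le p<\infty$. Then $\|Z\|_p\le\|P\|_p^{1/2}\|Q\|_p^{1/2}$.

*Proof.* Let $e_i=e_{ii}\otimes1$ and $R=X^{1/2}\in L^{2p}$. Then $e_{12}\otimes Z=e_1Xe_2=(Re_1)^*(Re_2)$. By Hölder, $\|Z\|_p\le\|Re_1\|_{2p}\|Re_2\|_{2p}$. Finally $\|Re_i\|_{2p}^2=\|(Re_i)^*(Re_i)\|_p=\|e_iXe_i\|_p$, which is $\|P\|_p$ for $i=1$ and $\|Q\|_p$ for $i=2$. $\square$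

**Lemma 2.** Let $\mathcal Q$ have a finite faithful normal trace $\tau$. Let $\Phi\colon\mathbb C\to\mathcal Q$ be entire and norm bounded on $\{0\le\mathrm{Re}\,z\le1\}$, with $\|\Phi(it)\|_\infty\le1$ and $\|\Phi(1+it)\|_1\le C$ for all $t\in\mathbb R$, where $C>0$. Then $\|\Phi(1/p)\|_p\le C^{1/p}$.

*Proof.* If $p=1$, this is the hypothesis at $t=0$. Let $p>1$. By duality, $\|\Phi(1/p)\|_p$ is the supremum of $|\tau(\Phi(1/p)w)|$ over the unit ball of $L^{p'}(\mathcal Q)$. It suffices to use those $w=\omega|w|$ in this ball for which $|w|$ is bounded with finite spectrum: for a general $w=\omega|w|$, take simple functions $0\le s_j(|w|)\le|w|$ converging to $|w|$ in $L^{p'}$; then $\omega s_j(|w|)$ has modulus $s_j(|w|)$, lies in the ball and tends to $w$. Write $|w|=\sum_j\lambda_jq_j$ over the $\lambda_j>0$, with orthogonal spectral projections $q_j$, and put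
$$G(z)=\omega\sum_j\lambda_j^{p'(1-z)}q_j .$$
This is entire and bounded on the strip, and $G(1/p)=w$ because $p'(1-\frac1p)=1$. On the left line, $\|G(it)\|_1\le\tau(|w|^{p'})\le1$, so $|\tau(\Phi(it)G(it))|\le1$. On the right line, $\|G(1+it)\|_\infty\le1$, so $|\tau(\Phi(1+it)G(1+it))|\le C$. The scalar three lines theorem for the bounded entire-on-the-strip function $z\mapsto\tau(\Phi(z)G(z))$ gives $|\tau(\Phi(1/p)w)|\le1^{1-1/p}C^{1/p}$. $\square$

## 8. The estimate for self-adjoint elements of $\mathcal A\odot\mathcal M$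

Let $\odot$ denote the algebraic tensor product. When $\tau_{\mathcal A},\tau_{\mathcal M}$ are finite and $x=\sum_j\alpha_j\otimes m_j\in\mathcal A\odot\mathcal M$, the element $(I\otimes T)(x)=\sum_j\alpha_j\otimes T(m_j)$ of $L^p(\mathcal A\overline\otimes\mathcal N)$ makes sense without any boundedness of $I\otimes T$.

**Proposition 3.** Let $\tau_{\mathcal A},\tau_{\mathcal M}$ be finite and $\mathcal N$ semifinite. Let $T\colon L^p(\mathcal M)\to L^p(\mathcal N)$ be bounded, and assume either

- (i) $\mathcal A=M_n$ and $T$ is $2n$-positive, or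
- (ii) $T$ is completely positive.

Then $\|(I\otimes T)(x)\|_p\le\|T\|\,\|x\|_p$ for every self-adjoint $x\in\mathcal A\odot\mathcal M$.

*Proof.* We may assume $\mathcal A,\mathcal M\ne0$.

**Step 1: the weight.** We replace $|x|$ by an invertible element that still commutes with $x$, and define $g$ as in Section 6. Fix $\delta>0$ and put
$$b=(x^2+\delta1)^{1/2}\in\mathcal A\overline\otimes\mathcal M,\qquad g=E(b^p)\in\mathcal M,\qquad a=g^{1/(2p)}.$$
Since $b\ge\delta^{1/2}1$, we have $g\ge\delta^{p/2}\tau_{\mathcal A}(1)1$. So $b,g,a$ are bounded and invertible, and $\tau_{\mathcal M}(g)=\|b\|_p^p$. Let $u(m)=T(ama)$ for $m\in\mathcal M$ and $h=u(1)=T(a^2)\ge0$. Then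
$$\|h\|_p\le\|T\|\,\|g^{1/p}\|_p=\|T\|\,\tau_{\mathcal M}(g)^{1/p}=\|T\|\,\|b\|_p.\tag{3}$$

**Step 2: the range of $T$ lives under the support of $h$.** This will let us cut by spectral projections of $h$ without losing anything. Let $s$ be the support of $h$. If $0\le m\le1$, then $0\le ama\le a^2$, so $0\le u(m)\le h$. Hence $(1-s)u(m)(1-s)=0$, so $u(m)^{1/2}(1-s)=0$ and $u(m)=s\,u(m)\,s$. This extends linearly to all $m$. As $T(m)=u(a^{-1}ma^{-1})$,
$$T(m)=s\,T(m)\,s\qquad(m\in\mathcal M).\tag{4}$$
If $h=0$, then $T$ vanishes on $\mathcal M$, so $(I\otimes T)x=0$ and there is nothing to prove. From now on $h\ne0$.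

**Step 3: a unital map $v_k$.** We now divide by $h^{1/2}$, after cutting to the part where $h$ is bounded and invertible. Let $e_k=\chi_{[1/k,k]}(h)$. Then $\tau_{\mathcal N}(e_k)\le k^p\|h\|_p^p<\infty$ and $e_k\uparrow s$. Take $k$ so large that $e_k\ne0$. Let $\mathcal N_k=e_k\mathcal Ne_k$ and $h_k=he_k$, which is bounded and invertible in $\mathcal N_k$; its powers are taken in $\mathcal N_k$. Define
$$v_k(m)=h_k^{-1/2}\,e_ku(m)e_k\,h_k^{-1/2}\qquad(m\in\mathcal M).$$
For $0\le m\le1$ we have $0\le e_ku(m)e_k\le h_k$, so $0\le v_k(m)\le e_k$. Hence $v_k$ is a bounded positive map $\mathcal M\to\mathcal N_k$ with $v_k(1)=e_k$, the unit of $\mathcal N_k$. For every $r$, the map $\mathrm{id}_{M_r}\otimes v_k$ is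
$$Y\mapsto(1\otimes h_k^{-1/2}e_k)\,\big[(I\otimes T)\big((1\otimes a)Y(1\otimes a)\big)\big]\,(1\otimes e_kh_k^{-1/2}).$$
So in case (i) $\mathrm{id}_{M_{2n}}\otimes v_k$ is positive, and in case (ii) $v_k$ is completely positive.

**Step 4: in case (ii), $v_k$ is normal.** We need this to tensor $v_k$ with a von Neumann algebra. For $c\in\mathcal N_k$ put $c'=h_k^{-1/2}ch_k^{-1/2}$. It is a bounded element of $\mathcal N_k$, which has finite trace, so $c'\in L^{p'}(\mathcal N)$. Let $T^*\colon L^{p'}(\mathcal N)\to L^{p'}(\mathcal M)\subset L^1(\mathcal M)$ be the adjoint for the trace pairing. Then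
$$\tau_{\mathcal N}(c\,v_k(m))=\tau_{\mathcal N}\big(c'\,T(ama)\big)=\tau_{\mathcal M}\big(a\,T^*(c')\,a\;m\big),$$
with $aT^*(c')a\in L^1(\mathcal M)$. So $m\mapsto\tau_{\mathcal N}(c\,v_k(m))$ is a normal functional. Since $\mathcal N_k$ is norm dense in $L^1(\mathcal N_k)=(\mathcal N_k)_*$ and $v_k$ is bounded, $\varphi\circ v_k$ is a norm limit of normal functionals, hence normal, for every $\varphi\in(\mathcal N_k)_*$. Thus $v_k$ is normal.

**Step 5: the amplification $V_k$ and its slices.** Let $V_k=\mathrm{id}_{\mathcal A}\otimes v_k\colon\mathcal A\overline\otimes\mathcal M\to\mathcal A\overline\otimes\mathcal N_k$. In case (i) this is an entrywise map of $n\times n$ matrices. In case (ii) it is the tensor product of normal completely positive maps, which exists and is normal and completely positive (Takesaki, *Theory of Operator Algebras I*, Prop. IV.5.13). In both cases $\mathrm{id}_{M_2}\otimes V_k$ is positive; in case (i) it is $\mathrm{id}_{M_{2n}}\otimes v_k$. Also $V_k$ is unital. By (1), as in the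 $p=\infty$ argument of Section 4, $V_k$ is contractive. Finally
$$E\circ V_k=v_k\circ E,\tag{5}$$
where on the left $E$ is the slice map of $\mathcal A\overline\otimes\mathcal N_k$. On $\alpha\otimes m$ both sides are $\tau_{\mathcal A}(\alpha)v_k(m)$. In case (i) this is enough. In case (ii) both sides are normal and $\mathcal A\odot\mathcal M$ is $\sigma$-weakly dense.

**Step 6: the analytic family.** For $z\in\mathbb C$ put
$$y(z)=(1\otimes g^{-z/2})\,x\,b^{pz-1}\,(1\otimes g^{-z/2}),\qquad\Phi(z)=(1\otimes h_k^{pz/2})\,V_k(y(z))\,(1\otimes h_k^{pz/2}).$$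
The elements $b,g,h_k$ are bounded, positive and invertible, so their complex powers are exponentials of $z$ times a bounded self-adjoint logarithm. Hence $y$ and $\Phi$ are entire and norm bounded on $0\le\mathrm{Re}\,z\le1$. The values of $\Phi$ lie in $\mathcal A\overline\otimes\mathcal N_k$, whose unit has the finite trace $\tau_{\mathcal A}(1)\tau_{\mathcal N}(e_k)$. So Lemma 2 applies once both boundary lines are controlled.

**Step 7: the line $\mathrm{Re}\,z=0$.** We need $\|\Phi(it)\|_\infty\le1$. Since $x^2\le b^2$ and $x$ commutes with $b$, $\|xb^{-1}\|\le1$. The elements $b^{ipt}$, $g^{-it/2}$, $h_k^{ipt/2}$ are unitary. So $\|y(it)\|\le1$, and since $V_k$ is contractive, $\|\Phi(it)\|_\infty\le1$.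

**Step 8: the line $\mathrm{Re}\,z=1$.** We need $\|\Phi(1+it)\|_1\le\|h\|_p^p$. The element $y(1+it)$ is not positive, so we make it the corner of a positive matrix whose diagonal entries have slice $1$. Let $c=1\otimes g^{-1/2-it/2}$ and $r=xb^{-1}b^{ipt}$. Since $r$ is a contraction commuting with $b$,
$$y(1+it)=c\,x\,b^{p+ipt-1}\,c=c\,b^{p/2}\,r\,b^{p/2}\,c .$$
By (1),
$$\begin{pmatrix}cb^pc^*&y(1+it)\\y(1+it)^*&c^*b^pc\end{pmatrix}=\begin{pmatrix}cb^{p/2}&0\\0&c^*b^{p/2}\end{pmatrix}\begin{pmatrix}1&r\\r^*&1\end{pmatrix}\begin{pmatrix}cb^{p/2}&0\\0&c^*b^{p/2}\end{pmatrix}^{*}\ge0 .$$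
The choice $g=E(b^p)$ and the module property of $E$ give
$$E(cb^pc^*)=g^{-1/2-it/2}\,g\,g^{-1/2+it/2}=1,\qquad E(c^*b^pc)=g^{-1/2+it/2}\,g\,g^{-1/2-it/2}=1 .$$
Apply $\mathrm{id}_{M_2}\otimes V_k$, with $P=V_k(cb^pc^*)$, $Q=V_k(c^*b^pc)$, $Z=V_k(y(1+it))$:
$$\begin{pmatrix}P&Z\\Z^*&Q\end{pmatrix}\ge0,\qquad E(P)=E(Q)=v_k(1)=e_k,$$
the last equalities by (5). Let $d=1\otimes h_k^{p/2+ipt/2}$, so that $\Phi(1+it)=dZd$. Conjugating by $\mathrm{diag}(d,d^*)$,
$$\begin{pmatrix}dPd^*&dZd\\(dZd)^*&d^*Qd\end{pmatrix}\ge0 .$$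
The diagonal entries are positive, so their $1$-norms are their traces, and
$$(\tau_{\mathcal A}\otimes\tau_{\mathcal N})(dPd^*)=\tau_{\mathcal N}\big(h_k^{p/2+ipt/2}\,E(P)\,h_k^{p/2-ipt/2}\big)=\tau_{\mathcal N}(h_k^p)\le\|h\|_p^p .$$
The same holds for $d^*Qd$. Lemma 1, used for $L^1$, gives $\|\Phi(1+it)\|_1\le\|h\|_p^p$.

**Step 9: the point $z=1/p$.** Lemma 2 with $C=\|h\|_p^p>0$ gives $\|\Phi(1/p)\|_p\le\|h\|_p$. We identify $\Phi(1/p)$. The exponent $p\cdot\frac1p-1$ of $b$ is $0$, and $g^{-1/(2p)}=a^{-1}$. So, writing $x=\sum_j\alpha_j\otimes m_j$, we have $y(1/p)=\sum_j\alpha_j\otimes a^{-1}m_ja^{-1}$ and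
$$\Phi(1/p)=\sum_j\alpha_j\otimes h_k^{1/2}\,v_k(a^{-1}m_ja^{-1})\,h_k^{1/2}=\sum_j\alpha_j\otimes e_kT(m_j)e_k .$$

**Step 10: removing $k$ and $\delta$.** As $k\to\infty$, $e_kT(m_j)e_k\to T(m_j)$ in $L^p(\mathcal N)$ by (4) and (F4). There are finitely many terms, so with (3)
$$\|(I\otimes T)x\|_p\le\|h\|_p\le\|T\|\,\|b\|_p .$$
Now let $\delta\to0$. Then $b\to|x|$ in norm, and the trace is finite, so $\|b\|_p\to\|x\|_p$. $\square$

## 9. From self-adjoint bounded elements to Theorem A

Testing on $e_{11}\otimes x$ gives $\|I_{S^p_n}\otimes T\|\ge\|T\|$. For the converse we first treat positive elements and then use $2n$-positivity once more.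

**Step 1: positive elements.** The purpose is to remove the finiteness of $\tau_{\mathcal M}$ and the boundedness of $x$. Let $f\in\mathcal M$ be a projection of finite trace. The restriction of $T$ to $L^p(f\mathcal Mf)=fL^p(\mathcal M)f$ is $2n$-positive of norm $\le\|T\|$. Proposition 3(i) gives
$$\|(I\otimes T)x\|_p\le\|T\|\,\|x\|_p\tag{6}$$
for all self-adjoint $x\in M_n\otimes f\mathcal Mf$. Now let $0\le x\in L^p(M_n\overline\otimes\mathcal M)$. By (F4) and (F5), $(1\otimes f)x(1\otimes f)\to x$ in $L^p$ along the net of finite-trace projections $f\uparrow1$. By (F3), each $(1\otimes f)x(1\otimes f)$ is an $L^p$-limit of bounded positive elements of $M_n\otimes f\mathcal Mf$. For fixed $n$, $I_{S^p_n}\otimes T$ is continuous (Section 2), so (6) holds for all $x\ge0$.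

**Step 2: general elements.** We make $x$ the corner of a positive matrix. Let $x\in L^p(M_n\overline\otimes\mathcal M)$ with polar decomposition $x=w|x|$, so $|x^*|=w|x|w^*$. Then
$$\begin{pmatrix}|x^*|&x\\x^*&|x|\end{pmatrix}=\begin{pmatrix}w\\1\end{pmatrix}|x|\begin{pmatrix}w^*&1\end{pmatrix}\ge0 .\tag{7}$$
Since $I_{S^p_{2n}}\otimes T$ is positive,
$$\begin{pmatrix}(I\otimes T)|x^*|&(I\otimes T)x\\(I\otimes T)x^*&(I\otimes T)|x|\end{pmatrix}\ge0 .$$
By Lemma 1 and Step 1,
$$\|(I\otimes T)x\|_p\le\|(I\otimes T)|x^*|\|_p^{1/2}\,\|(I\otimes T)|x|\|_p^{1/2}\le\|T\|\,\||x^*|\|_p^{1/2}\,\||x|\|_p^{1/2}=\|T\|\,\|x\|_p .$$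

**Step 3: completely positive maps.** A completely positive $T$ is $2n$-positive for every $n$. Taking the supremum over $n$ gives $\|T\|_{cb}=\|T\|$. $\blacksquare$

## 10. Theorem B: extending $I\otimes T$ to $L^p(\mathcal A\overline\otimes\mathcal M)$

The route of Section 9 needs $I\otimes T$ to be defined on $|x|$ and $|x^*|$. For general $\mathcal A$ these leave the algebraic tensor product, where alone $I\otimes T$ is defined so far. This is why Proposition 3 was proved for self-adjoint $x$: an off-diagonal trick stays inside the algebraic tensor product. We may assume $\mathcal A,\mathcal M\neq0$. Let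
$$\mathcal D=\bigcup_{e,f}\,e\mathcal Ae\odot f\mathcal Mf$$
over the finite-trace projections $e\in\mathcal A$, $f\in\mathcal M$. By (F5) the union is directed, so $\mathcal D$ is a linear space.

**Step 1: $\mathcal D$ is dense in $L^p(\mathcal A\overline\otimes\mathcal M)$.** This gives uniqueness and lets us extend by continuity. For $x\in L^p(\mathcal A\overline\otimes\mathcal M)$ we have $(e\otimes f)x(e\otimes f)\to x$ in $L^p$ as $e\uparrow1$, $f\uparrow1$, by (F4). This element belongs to $L^p$ of the finite algebra $e\mathcal Ae\overline\otimes f\mathcal Mf$, in which bounded elements are $L^p$-dense by (F3). By Kaplansky's theorem a bounded element is the strong limit of a norm-bounded net in $e\mathcal Ae\odot f\mathcal Mf$, and by (F6) this net converges in $L^p$.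

**Step 2: the bound on $\mathcal D$.** Let $x\in e\mathcal Ae\odot f\mathcal Mf$. Put $X=\begin{pmatrix}0&x\\x^*&0\end{pmatrix}$, a self-adjoint element of $M_2(e\mathcal Ae)\odot f\mathcal Mf$. Both $M_2(e\mathcal Ae)$ and $f\mathcal Mf$ have finite traces, and the restriction of $T$ to $L^p(f\mathcal Mf)$ is completely positive of norm $\le\|T\|$. Proposition 3(ii) gives $\|(I\otimes T)X\|_p\le\|T\|\|X\|_p$. Since $X^2=\mathrm{diag}(xx^*,x^*x)$, we have $\|X\|_p=2^{1/p}\|x\|_p$. Since $T(m^*)=T(m)^*$, we have $(I\otimes T)(x^*)=((I\otimes T)x)^*$, so likewise $\|(I\otimes T)X\|_p=2^{1/p}\|(I\otimes T)x\|_p$. Therefore $\|(I\otimes T)x\|_p\le\|T\|\,\|x\|_p$ on $\mathcal D$.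

**Step 3: the extension and its norm.** By Steps 1 and 2, $I\otimes T$ on $\mathcal D$ extends uniquely to a map $\widetilde T\colon L^p(\mathcal A\overline\otimes\mathcal M)\to L^p(\mathcal A\overline\otimes\mathcal N)$ of norm $\le\|T\|$. It agrees with the algebraic $I\otimes T$ on all of $L^p(\mathcal A)\odot L^p(\mathcal M)$: approximate $\alpha\in L^p(\mathcal A)$ by $\alpha_i\in e_i\mathcal Ae_i$ and $m\in L^p(\mathcal M)$ by $m_i\in f_i\mathcal Mf_i$, with $e_i,f_i$ of finite trace. By $\|\alpha\otimes m\|_p=\|\alpha\|_p\|m\|_p$, we get $\alpha_i\otimes m_i\to\alpha\otimes m$ and $\alpha_i\otimes T(m_i)\to\alpha\otimes T(m)$. Testing on $\alpha\otimes m$ with a fixed $\alpha\neq0$ gives $\|\widetilde T\|\ge\|T\|$.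

**Step 4: reduction of complete positivity to positivity.** The map $I_{S^p_r}\otimes\widetilde T$ is the extension obtained from Step 3 with $M_r(\mathcal A)$ in place of $\mathcal A$, because both are bounded and agree on the dense space $M_r\odot L^p(\mathcal A)\odot L^p(\mathcal M)$. So it suffices to prove that $\widetilde T$ is positive, for arbitrary $\mathcal A$.

**Step 5: the elements $y^*y$ with $y\in\mathcal D$ are $L^p$-dense in the positive cone.** Let $x\ge0$ in $L^p(\mathcal A\overline\otimes\mathcal M)$. Cutting by $e\otimes f$ and truncating spectrally, $x$ is an $L^p$-limit of bounded positive elements $\zeta$ of algebras $e\mathcal Ae\overline\otimes f\mathcal Mf$. By Kaplansky's theorem there is a norm-bounded net $y_i\in e\mathcal Ae\odot f\mathcal Mf$ with $y_i\to\zeta^{1/2}$ strongly, and by (F6) also in $L^{2p}$. By Hölder, $y_i^*y_i\to\zeta$ in $L^p$.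

**Step 6: positivity on $y^*y$.** Let $y=\sum_{i=1}^r\alpha_i\otimes m_i\in e\mathcal Ae\odot f\mathcal Mf$. Then
$$(I\otimes T)(y^*y)=\sum_{i,j}\alpha_i^*\alpha_j\otimes T(m_i^*m_j).$$
The matrix $[m_i^*m_j]_{i,j}$ is $\rho^*\rho$ for the row $\rho=(m_1,\dots,m_r)$, so it is a positive element of $L^p(M_r\overline\otimes\mathcal M)$. Since $T$ is $r$-positive, $[T(m_i^*m_j)]\ge0$. Let $R=[R_{li}]\in L^{2p}(M_r\overline\otimes\mathcal N)$ be its square root, so $T(m_i^*m_j)=\sum_lR_{li}^*R_{lj}$. Hence
$$(I\otimes T)(y^*y)=\sum_l\Big(\sum_i\alpha_i\otimes R_{li}\Big)^*\Big(\sum_j\alpha_j\otimes R_{lj}\Big)\ge0,$$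
where the sums in parentheses lie in $L^{2p}(\mathcal A\overline\otimes\mathcal N)$. By Step 5, continuity of $\widetilde T$ and closedness of the positive cone, $\widetilde T$ is positive.

**Step 7: tensor products.** Let $T_i\colon L^p(\mathcal M_i)\to L^p(\mathcal N_i)$ be completely positive, $i=1,2$. By what we have proved (and the flip of tensor factors), the composition
$$L^p(\mathcal M_1\overline\otimes\mathcal M_2)\xrightarrow{\;I_{L^p(\mathcal M_1)}\otimes T_2\;}L^p(\mathcal M_1\overline\otimes\mathcal N_2)\xrightarrow{\;T_1\otimes I_{L^p(\mathcal N_2)}\;}L^p(\mathcal N_1\overline\otimes\mathcal N_2)$$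
is completely positive of norm $\le\|T_1\|\|T_2\|$, and it extends $T_1\otimes T_2$. Elementary tensors $m_1\otimes m_2$ show that the norm equals $\|T_1\|\|T_2\|$. $\blacksquare$

## 11. Theorem C: the corner of a completely positive matrix of maps

**Step 1: all four entries extend.** The map $\Phi$ is bounded, since its entries are, and it is completely positive. Theorem B, applied to $\Phi$ with $M_2\overline\otimes\mathcal M$ and $M_2\overline\otimes\mathcal N$ in place of $\mathcal M$ and $\mathcal N$, extends $I_{L^p(\mathcal A)}\otimes\Phi$ to a bounded positive map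
$$\widetilde\Phi\colon L^p(\mathcal A\overline\otimes M_2\overline\otimes\mathcal M)\to L^p(\mathcal A\overline\otimes M_2\overline\otimes\mathcal N).$$
If we put $x\in L^p(\mathcal A)\odot L^p(\mathcal M)$ in the $(1,2)$ corner, $\widetilde\Phi$ returns $(I\otimes T)x$ in the $(1,2)$ corner. So $\|(I\otimes T)x\|_p\le\|\widetilde\Phi\|\|x\|_p$, and $I\otimes T$ extends boundedly by density. The $(2,1)$ corner gives the same for $I\otimes T^\circ$, and the diagonal corners for $I\otimes S_1$, $I\otimes S_2$. By continuity $\widetilde\Phi$ acts entrywise through these four extensions.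

**Step 2: the diagonal maps.** The map $S_1$ is the compression $m\mapsto\big(\Phi(e_{11}\otimes m)\big)_{11}$, so it is completely positive, and similarly for $S_2$. By Theorem B, $\|I_{L^p(\mathcal A)}\otimes S_i\|=\|S_i\|$ (for $\mathcal A\ne0$).

**Step 3: the estimate.** Let $x\in L^p(\mathcal A\overline\otimes\mathcal M)$. The matrix $\begin{pmatrix}|x^*|&x\\x^*&|x|\end{pmatrix}$ is positive, as in (7). Its image under $\widetilde\Phi$ is positive, with diagonal entries $(I\otimes S_1)|x^*|$ and $(I\otimes S_2)|x|$ and $(1,2)$ entry $(I\otimes T)x$. Lemma 1 gives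
$$\|(I\otimes T)x\|_p\le\|(I\otimes S_1)|x^*|\|_p^{1/2}\,\|(I\otimes S_2)|x|\|_p^{1/2}\le(\|S_1\|\,\|S_2\|)^{1/2}\,\|x\|_p .$$

**Step 4: the decomposable norm.** Take $\mathcal A=M_n$ and the supremum over $n$: $\|T\|_{cb}\le(\|S_1\|\|S_2\|)^{1/2}\le\max(\|S_1\|,\|S_2\|)$ for every admissible pair. The infimum over admissible pairs gives $\|T\|_{cb}\le\|T\|_{dec}$. $\blacksquare$
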